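\title{The fractional total chromatic number of graphs of large girth}

\begin{abstract}
We prove that for every integer $\Delta\ge5$ there is $g$ such that every graph with maximum degree $\Delta$ and girth at least $g$ has fractional total chromatic number exactly $\Delta+1$; for odd $\Delta$ this was conjectured. The result follows from a stable statement about matchings: in a $\Delta$-regular graph of large girth, every vector of edge probabilities close to $\frac1{\Delta+1}$ is the vector of marginals of a random maximal matching. We first construct a random maximal matching whose marginals are almost right and in which certain local configurations occur with probability bounded below in terms of $\Delta$ alone, and then remove the remaining error exactly by local switches. A weighted version follows as well.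
\end{abstract}

\section{Introduction}

\subsection{The problem}

Graphs are finite and simple unless we say otherwise. The \emph{girth} of a graph is the length of its shortest cycle, and it is infinite if the graph is acyclic. The \emph{total graph} $\mathcal T(G)$ of a graph $G$ has vertex set $V(G)\cup E(G)$, and two of these elements are adjacent in $\mathcal T(G)$ if they are adjacent vertices, edges with a common end, or a vertex and an edge containing it. A \emph{total independent set} of $G$ is an independent set of $\mathcal T(G)$; it consists of a matching and an independent set of vertices not covered by that matching. Let $\Phi(G)$ be the family of all total independent sets. For $w:\Phi(G)\to[0,\infty)$ and $x\in V(G)\cup E(G)$ put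
\[
w[x]=\sum_{I\in\Phi(G),\ x\in I}w(I).
\]
A map $w:\Phi(G)\to[0,1]$ is a \emph{fractional $k$-total coloring} if $\sum_I w(I)\le k$ and $w[x]\ge1$ for all $x$. The \emph{fractional total chromatic number} $\chi''_f(G)$ is the infimum of all $k$ for which such a map exists. The infimum is attained, because $[0,1]^{\Phi(G)}$ is compact.

A proper coloring of $\mathcal T(G)$ with $k$ colors gives a fractional $k$-total coloring, by assigning weight $1$ to each color class. In general the definition has a probabilistic reading:
\begin{equation}\label{eq:prob}
\chi''_f(G)\le k\iff
\begin{array}{l}\text{some random } I\in\Phi(G) \text{ satisfies}\\ \Pr(x\in I)\ge 1/k\ \text{ for all } x\in V(G)\cup E(G).\end{array}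
\end{equation}
Given $w$, choose $I$ with probability $w(I)/k$ and put the missing mass on the empty set; given the random set, let $w(I)$ be the minimum of $1$ and $k$ times the probability of $I$. Intersecting the random set with $V(G')\cup E(G')$ shows that $\chi''_f(G')\le\chi''_f(G)$ for every subgraph $G'$ of $G$.

Let $E(v)$ be the set of edges at a vertex $v$. The set $K_v=\{v\}\cup E(v)$ is a clique of $\mathcal T(G)$, so every $w\ge0$ satisfies
\begin{equation}\label{eq:clique}
\sum_{x\in K_v}w[x]=\sum_{I}w(I)\,|I\cap K_v|\le\sum_I w(I).
\end{equation}
Hence $\chi''_f(G)\ge\Delta+1$ if $G$ has maximum degree $\Delta$. Forests with $\Delta\ge2$ attain this bound. Color a tree from a root downwards with $\Delta+1\ge3$ colors: a vertex avoids the colors of its parent and of the edge to its parent, and the at most $\Delta-1$ edges to its children receive distinct colors among the $\Delta-1$ colors used neither on the vertex nor on the edge to its parent (at the root, at most $\Delta$ edges avoid one color). A graph of large girth looks like a tree around every vertex, so one guesses that it has $\chi''_f=\Delta+1$ as well.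

For the smallest degrees the guess is wrong. For $\Delta=1$ we have $\mathcal T(K_2)=K_3$, so $\chi''_f(K_2)=3>2$. For $\Delta=2$, list the vertices and edges of the cycle $C_n$ alternately in cyclic order; two elements are adjacent in $\mathcal T(C_n)$ exactly when their positions differ by at most $2$, so a total independent set has at most $\lfloor 2n/3\rfloor$ elements. Summing $w[x]\ge1$ over all $2n$ elements gives $\chi''_f(C_n)\ge 2n/\lfloor 2n/3\rfloor$, which exceeds $3$ whenever $3\nmid n$. The excess tends to $0$ as $n$ grows, but no girth assumption removes it.

Kilakos and Reed proved that $\chi''_f(G)\le\Delta+2$ for every graph $G$ with maximum degree $\Delta$. Kaiser, Kr\'al' and King proved that for $\Delta\in\{3\}\cup\{4,6,8,10,\ldots\}$ there is $g$ such that every graph with maximum degree $\Delta$ and girth at least $g$ has $\chi''_f=\Delta+1$. It is also known that for every $\varepsilon>0$ and every odd $\Delta\ge5$ there is $g$ such that every graph with maximum degree $\Delta$ and girth at least $g$ has $\chi''_f\le\Delta+1+\varepsilon$. The conjecture that we address appears in \cite{KKS}: \emph{for every odd $\Delta\ge5$ there is $g$ such that every graph with maximum degree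 $\Delta$ and girth at least $g$ has fractional total chromatic number $\Delta+1$.}

\subsection{Results}

The conjecture is true, and our argument does not depend on the parity of $\Delta$.

\begin{theorem}\label{thm:main}
For every integer $\Delta\ge5$ there is $g$ such that every graph with maximum degree $\Delta$ and girth at least $g$ has fractional total chromatic number exactly $\Delta+1$.
\end{theorem}

Theorem~\ref{thm:main}, the result of Kaiser, Kr\'al' and King for $\Delta=3,4$, and the examples $K_2$ and $C_n$ above give the following.

\begin{corollary}\label{cor:all}
Let $\Delta\ge1$ be an integer. The statement ``there is $g$ such that every graph with maximum degree $\Delta$ and girth at least $g$ has fractional total chromatic number $\Delta+1$'' holds if and only if $\Delta\ge3$.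
\end{corollary}

To see what has to be constructed, consider a regular graph, where \eqref{eq:clique} must be tight at every vertex. For a matching $M$ let $S(M)$ be the set of vertices not covered by $M$. The matching $M$ is \emph{maximal} if $S(M)$ is independent, that is, if no edge can be added to $M$.

\begin{lemma}\label{lem:rigid}
A $\Delta$-regular graph $G$ has $\chi''_f(G)=\Delta+1$ if and only if there is a random maximal matching $M$ of $G$ with $\Pr(e\in M)=\frac1{\Delta+1}$ for every edge $e$.
\end{lemma}

\begin{proof}
Let $M$ be such a matching. Then $I=M\cup S(M)$ is a total independent set. It contains each edge with probability $\frac1{\Delta+1}$ and each vertex with probability $1-\frac\Delta{\Delta+1}=\frac1{\Delta+1}$, and \eqref{eq:prob} applies. Conversely, let $I$ be as in \eqref{eq:prob} with $k=\Delta+1$. For each vertex $v$ we have $1\le\sum_{x\in K_v}\Pr(x\in I)=\mathbb E\,|I\cap K_v|\le1$. So every element lies in $I$ with probability exactly $\frac1{\Delta+1}$, and with probability one $I$ meets every $K_v$. The latter says that the vertices of $I$ are exactly those not covered by the matching $M=I\cap E(G)$; they are independent, so $M$ is maximal.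
\end{proof}

There is no slack: the marginals must be exact. A construction whose error tends to $0$ as $g\to\infty$ only bounds $\chi''_f$ by $\Delta+1+\varepsilon$, which is true for cycles too. We remove the error by proving that the required point lies well inside the convex hull of the indicator vectors of maximal matchings.

\begin{theorem}\label{thm:match}
For every integer $\Delta\ge5$ there are $g$ and $\delta>0$ such that for every $\Delta$-regular graph $G$ of girth at least $g$ and every $p:E(G)\to[\frac1{\Delta+1}-\delta,\frac1{\Delta+1}+\delta]$ there is a random maximal matching $M$ of $G$ with $\Pr(e\in M)=p(e)$ for all $e\in E(G)$.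
\end{theorem}

The analogous statement fails for $\Delta=2$, even when $3\mid n$. In a maximal matching $M$ of $C_n$, each vertex of $S(M)$ is followed along the cycle by an edge of $M$ starting at the next vertex, so $|S(M)|\le|M|$ and $n=2|M|+|S(M)|\le 3|M|$; thus $p\equiv\frac13-\delta$ is never realized.

The freedom in $p$ shows that the clique bound \eqref{eq:clique} remains exact when the demands are perturbed.

\begin{theorem}\label{thm:weighted}
For every integer $\Delta\ge5$ there are $g$ and $\delta'>0$ such that for every graph $G$ with maximum degree $\Delta$ and girth at least $g$ and every $c:V(G)\cup E(G)\to[1-\delta',1+\delta']$,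
\[
\min\Big\{\sum_{I\in\Phi(G)}w(I):\ w\ge0,\ w[x]\ge c(x)\text{ for all }x\Big\}=\max_{v\in V(G)}\Big(c(v)+\sum_{e\in E(v)}c(e)\Big).
\]
\end{theorem}

\subsection{Outline and conventions}

Section~\ref{sec:reduction} derives Theorems~\ref{thm:main} and~\ref{thm:weighted} from Theorem~\ref{thm:match}. The proof of Theorem~\ref{thm:match} has two parts. Section~\ref{sec:switch} shows that if three kinds of local configurations each occur in a random maximal matching with probability at least $\kappa$, then its marginals can be moved \emph{exactly} to any vector within distance $\kappa/(2\Delta^6)$ in every coordinate. Sections~\ref{sec:greedy}--\ref{sec:force} construct a random maximal matching for which $\kappa$ depends only on $\Delta$, while the error in the marginals tends to $0$ as the girth grows. This order of quantifiers is the point of the proof: for large girth the error is smaller than the amount that can be corrected.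

The distance from a vertex to an edge is the smaller of its distances to the two ends, and the distance between two edges is the minimum distance between their ends. We write $N(v)$ for the set of neighbors of $v$. Two elementary facts are used repeatedly.

\begin{itemize}
\item[(F1)] In a graph of maximum degree $\Delta$, at most $2\sum_{i=0}^r(\Delta-1)^i\le2\Delta^r$ vertices are within distance $r$ of a given edge. (Expand $\Delta^r=(1+(\Delta-1))^r$.)
\item[(F2)] A walk is \emph{non-backtracking} if it never uses the same edge twice in a row. In a forest, such a walk is the unique path between its ends. In a graph or multigraph of girth at least $g$, any set of fewer than $g$ edges is a forest. Hence a non-backtracking walk with $\ell<g$ edges is a path, and this path is induced if $\ell+1<g$.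
\end{itemize}

\section{Reduction to regular graphs}\label{sec:reduction}

\begin{lemma}\label{lem:regular}
Let $G$ have maximum degree $\Delta$ and girth at least $g\ge3$. Then $G$ is an induced subgraph of a $\Delta$-regular graph $\hat G$ of girth at least $g$.
\end{lemma}

\begin{proof}
Let $s_1,\dots,s_n$ be a list of vertices of $G$ in which each $v$ occurs $\Delta-\deg_G v$ times. If $n=0$, take $\hat G=G$. Otherwise we take many copies of $G$ and join them along a host graph $\Gamma$ that is $n$-regular, bipartite, and of girth at least $g$. For $n=1$ let $\Gamma=K_2$. For $n\ge2$, the theorem of Erd\H{o}s and Sachs provides an $n$-regular graph $\Gamma_0$ of girth at least $g$; let $\Gamma$ be its bipartite double cover, with vertices $(u,0),(u,1)$ for $u\in V(\Gamma_0)$ and with $(u,0)$ adjacent to $(u',1)$ whenever $uu'\in E(\Gamma_0)$. A cycle of length less than $g$ in $\Gamma$ would project to a closed non-backtracking walk of the same length in $\Gamma_0$, contradicting (F2). By K\"onig's edge coloring theorem, the edges of the $n$-regular bipartite graph $\Gamma$ can be colored with $1,\dots,n$ so that every color appears exactly once at every node.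

Replace each node of $\Gamma$ by a copy of $G$, and for each edge of $\Gamma$ of color $i$ add a new edge between the two copies of $s_i$ at its ends. Every copy of $v$ gains $\Delta-\deg_Gv$ edges, and new edges join different copies of $G$, at most one for each pair of copies. So the resulting graph $\hat G$ is simple and $\Delta$-regular, and each copy of $G$ is induced. A cycle of $\hat G$ either lies in one copy, or its new edges correspond to distinct edges of $\Gamma$ forming a nonempty closed trail. Such a trail contains a cycle of $\Gamma$ and so has at least $g$ edges.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:match}]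
Take $g$ from Theorem~\ref{thm:match} and $\hat G$ from Lemma~\ref{lem:regular}. Theorem~\ref{thm:match} with $p\equiv\frac1{\Delta+1}$ and Lemma~\ref{lem:rigid} give $\chi''_f(\hat G)=\Delta+1$. Hence $\Delta+1\le\chi''_f(G)\le\chi''_f(\hat G)=\Delta+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:weighted} from Theorem~\ref{thm:match}]
Let $K$ be the right-hand side. The minimum exists, being the value of a feasible linear program that is bounded below, and it is at least $K$ by \eqref{eq:clique}. Take $g$ and $\delta$ from Theorem~\ref{thm:match}, decreasing $\delta$ so that $\delta<\frac1{\Delta+1}$, and let $\delta'=\delta/4$. Since $G$ has maximum degree $\Delta$,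
\[
(\Delta+1)(1-\delta')\le K\le(\Delta+1)(1+\delta').
\]
Let $\hat G\supseteq G$ be as in Lemma~\ref{lem:regular}. Put $p(e)=c(e)/K$ for $e\in E(G)$, and give every other edge of $\hat G$ the smallest admissible value $p(e)=\frac1{\Delta+1}-\delta$, which leaves the vertices of small degree uncovered as often as possible. For $e\in E(G)$, the ratio of $p(e)$ to $\frac1{\Delta+1}$ lies between $\frac{1-\delta'}{1+\delta'}$ and $\frac{1+\delta'}{1-\delta'}$, so $|p(e)-\frac1{\Delta+1}|\le\frac1{\Delta+1}\cdot\frac{2\delta'}{1-\delta'}\le\delta$. Let $M$ be the matching of $\hat G$ given by Theorem~\ref{thm:match}, and for $I\in\Phi(G)$ let $w(I)$ be $K$ times the probability that $(M\cup S(M))\cap(V(G)\cup E(G))=I$. The total weight is $K$, and $w[e]=c(e)$ for $e\in E(G)$.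

Let $v$ have degree $r$ in $G$, and let $\Sigma$ be the sum of $c(e)$ over the edges of $G$ at $v$. The other $\Delta-r$ edges of $\hat G$ at $v$ are not in $G$, so
\[
w[v]=K\Big[1-(\Delta-r)\Big(\frac1{\Delta+1}-\delta\Big)\Big]-\Sigma=K\Big[\frac{r+1}{\Delta+1}+(\Delta-r)\delta\Big]-\Sigma .
\]
If $r=\Delta$, this is $K-\Sigma\ge c(v)$. If $r<\Delta$, then $K\ge(\Delta+1)(1-\delta')\ge\frac12(\Delta+1)$ and $c(v)+\Sigma\le(r+1)(1+\delta')$ give
\[
w[v]-c(v)\ge(r+1)(1-\delta')+\tfrac12(\Delta+1)\delta-(r+1)(1+\delta')\ge\tfrac12(\Delta+1)\delta-2\Delta\delta'>0,
\]
because $2\Delta\delta'=\frac12\Delta\delta$.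
\end{proof}

\section{Exact correction by local switches}\label{sec:switch}

Suppose that a random maximal matching $M$ has the right marginals everywhere except at one edge $e$, whose probability is too small by $r>0$. We can never add $e$ alone, since both its ends would have to be uncovered. If the probability were too large, we could never delete $e$ alone, since this uncovers two adjacent vertices. Every change at $e$ disturbs another edge. The remedy is to use two different changes, applied to different outcomes of $M$, whose side effects cancel in expectation.

Write $S=S(M)$. We use three \emph{switches}. Each is attached to a path, whose direction matters, and consists of an event and a change that is allowed when the event holds.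
\begin{itemize}
\item $\mathsf{Up}(v_0v_1v_2v_3)$. Event: $v_0,v_3\in S$ and $v_1v_2\in M$. Change: remove $v_1v_2$, add $v_0v_1$ and $v_2v_3$. No vertex becomes uncovered.
\item $\mathsf{Slide}(abc)$. Event: $a\in S$, $bc\in M$ and $N(c)\cap S=\emptyset$. Change: remove $bc$, add $ab$. The vertex $c$ becomes uncovered.
\item $\mathsf{Down}(v_0v_1v_2v_3)$. Event: $v_0v_1,v_2v_3\in M$ and $(N(v_0)\cup N(v_3))\cap S=\emptyset$. Change: remove $v_0v_1$ and $v_2v_3$, add $v_1v_2$. The vertices $v_0,v_3$ become uncovered.
\end{itemize}
We use the same symbol for a switch and for its event. Each change turns $M$ into a matching, and the conditions on neighborhoods say that a newly uncovered vertex has no neighbor in $S$. The \emph{effect} of a switch is the change of the indicator vector of the matching in $\mathbb R^{E(G)}$. For a path $v_0v_1v_2v_3$ ending with $e=v_2v_3$ we form two pairs: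
\[
\begin{array}{l|ccc}
 & v_0v_1 & v_1v_2 & v_2v_3\\ \hline
\mathsf{Up}(v_0v_1v_2v_3) & +1 & -1 & +1\\
\mathsf{Slide}(v_2v_1v_0) & -1 & +1 & 0\\ \hline
\text{sum} & 0 & 0 & +1
\end{array}
\qquad
\begin{array}{l|ccc}
 & v_0v_1 & v_1v_2 & v_2v_3\\ \hline
\mathsf{Down}(v_0v_1v_2v_3) & -1 & +1 & -1\\
\mathsf{Slide}(v_0v_1v_2) & +1 & -1 & 0\\ \hline
\text{sum} & 0 & 0 & -1
\end{array}
\]
We call these the \emph{plus pair} and the \emph{minus pair} of the path. In each pair one event requires $v_0\in S$ and the other requires $v_0v_1\in M$, so the two events are disjoint. This solves the problem with one wrong edge, provided that both events of the plus pair have probability at least $r$: whenever one of them, say $\mathcal E$, holds, perform its change with probability $r/\Pr(\mathcal E)$. Each of the two changes is then made with probability exactly $r$, so the marginal of $e$ rises by $r$ and the marginals of $v_0v_1$ and $v_1v_2$ return to their old values. Slides preserve $|M|$, so $\mathsf{Up}$ and $\mathsf{Down}$ are needed to change the sum of the marginals in the two directions.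

To correct all edges at once, we let only edges that are far apart act simultaneously, which costs a factor depending only on $\Delta$.

\begin{proposition}\label{prop:correct}
Let $G$ have maximum degree $\Delta$ and girth at least $5$, let $m=2\Delta^6$ and $\kappa>0$. Let $M$ be a random maximal matching of $G$ such that
\begin{itemize}
\item[(a)] $\Pr(\mathsf{Up}(v_0v_1v_2v_3))\ge\kappa$ for every path $v_0v_1v_2v_3$;
\item[(b)] $\Pr(\mathsf{Slide}(abc))\ge\kappa$ for every path $abc$;
\item[(c)] for every edge $e$ there is a path $v_0v_1v_2v_3$ with $v_2v_3=e$ and $\Pr(\mathsf{Down}(v_0v_1v_2v_3))\ge\kappa$.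
\end{itemize}
Then for every $p:E(G)\to\mathbb R$ with $|p(e)-\Pr(e\in M)|\le\kappa/m$ for all $e$ there is a random maximal matching $M^+$ with $\Pr(e\in M^+)=p(e)$ for all $e$.
\end{proposition}

\begin{proof}
For each edge $e$ fix a path $\pi_e$ as in (c); its vertices are within distance $2$ of $e$. Let $r_e=p(e)-\Pr(e\in M)$, and assign to $e$ the plus pair of $\pi_e$ if $r_e\ge0$ and the minus pair otherwise. Both events of the assigned pair have probability at least $\kappa$.

\emph{Simultaneous switches.} Take a set of edges at pairwise distance at least $6$, and for each of them one assigned switch whose event holds for $M$. We claim that performing all these switches gives a maximal matching, whose indicator vector is that of $M$ plus the sum of the effects. The paths $\pi_e$ are at pairwise distance at least $6-2-2=2$, so they are disjoint and no edge joins two of them. Each switch changes only edges of its path and the coverage of vertices of its path, so the result is a matching with the stated indicator vector. Suppose that adjacent vertices $x,y$ are both uncovered afterwards. They are not both in $S$, so one of them, say $x$, is newly uncovered. Then $N(x)\cap S=\emptyset$, so $y$ is newly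 uncovered too, and it lies on the same path as $x$. The only switch uncovering two vertices is $\mathsf{Down}$, so $x,y$ are the ends of a path with three edges, and $G$ has a $4$-cycle, a contradiction.

\emph{Coloring.} An edge within distance $5$ of $e$ has an end within distance $5$ of $e$, so by (F1) there are at most $2\Delta^5\cdot\Delta=m$ such edges, including $e$. A greedy coloring therefore colors $E(G)$ with $m$ colors so that distinct edges of the same color are at distance at least $6$.

\emph{Correction.} Choose a uniformly random color $J$ and uniform variables $u_e\in[0,1]$, all independent of each other and of $M$. For every edge $e$ of color $J$, if the event $\mathcal E$ of one of its two assigned switches holds (at most one does) and $u_e\le m|r_e|/\Pr(\mathcal E)$, perform that switch. The threshold is at most $1$ because $m|r_e|\le\kappa\le\Pr(\mathcal E)$. By the claim, the result $M^+$ is a maximal matching. Each of the two switches assigned to $e$ is performed for $e$ with probability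
\[
\frac1m\cdot\Pr(\mathcal E)\cdot\frac{m|r_e|}{\Pr(\mathcal E)}=|r_e|,
\]
and their effects sum to $\pm1_e$, with the sign of $r_e$. By linearity of expectation the vector of marginals changes by $\sum_e r_e1_e$.
\end{proof}

\section{How many vertices a greedy process uncovers}\label{sec:greedy}

\subsection{The idealized construction}

We need a random maximal matching with marginals close to $\frac1{\Delta+1}$; it must leave about a $\frac1{\Delta+1}$ fraction of the vertices uncovered, and these must be independent. Imagine that $G$ has random disjoint perfect matchings $N_1,N_2$ such that each edge lies in each of them with probability $\frac1\Delta$. Then $N_1$ is maximal, but its marginals are too large. Each edge $f=v_1v_2$ of $N_2$ is the middle edge of a path $P_f=v_0v_1v_2v_3$ with $v_0v_1,v_2v_3\in N_1$, and a $\mathsf{Down}$ switch on $P_f$ puts $f$ into the matching and uncovers the two \emph{outer} vertices $v_0,v_3$. Perform these switches for a random set $C\subseteq N_2$ for which the paths $P_f$ are disjoint, and suppose that each edge of $N_2$ lies in $C$ with conditional probability $c$. An edge of $N_2$ is then in the matching with probability $c$, and an edge of $N_1$, which meets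 two edges of $N_2$, survives with probability $1-2c$. The marginal of an edge is $\frac1\Delta(c+1-2c)=\frac{1-c}\Delta$, and this equals $\frac1{\Delta+1}$ exactly when
\[
c=\frac1{\Delta+1}.
\]

The set $C$ has to avoid two kinds of conflicts. Let $\dots,f_1,f_2,f_3,\dots$ be the edges of $N_2$ in order along a component of $N_1\cup N_2$. The paths of $f_i$ and $f_{i+1}$ overlap, and an outer vertex of $f_i$ is joined to an outer vertex of $f_{i+2}$ by the edge $f_{i+1}$. These conflicts form triangles $f_i,f_{i+1},f_{i+2}$, which would spoil a tree computation. We settle them all at once by allowing only every third edge, in a random residue class modulo $3$. The other conflicts come from the $\Delta-2$ edges outside $N_1\cup N_2$ at each of the two outer vertices of $f$: each leads to an outer vertex of some other edge $f'$. So $f$ has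
\[
D=2(\Delta-2)
\]
such conflicts, and with large girth they should form a $D$-regular tree around $f$, in which each node is allowed with probability $\frac13$. We choose $C$ greedily in random order and stop at a time $\tau$ chosen so that $c=\frac1{\Delta+1}$. The question is whether the greedy process reaches this density before it ends. We now compute this.

\subsection{The greedy rule}

Fix $\tau\in[0,1]$. Let $H$ be a graph, possibly infinite, whose nodes carry distinct \emph{labels} $\lambda(x)\in[0,1]$ and some of whose nodes are \emph{retained}. Consider the following rule for a set $C$ of nodes: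
\begin{equation}\label{eq:rule}
x\in C\iff
\begin{array}{l}x\text{ is retained, }\lambda(x)\le\tau,\text{ and}\\ \text{no neighbor }y\text{ of }x\text{ with }\lambda(y)<\lambda(x)\text{ is in }C.\end{array}
\end{equation}
Such a set $C$ is independent, since of two adjacent nodes of $C$ the one with the larger label would violate the rule. For finite $H$, it is the output of the greedy algorithm that scans the retained nodes of label at most $\tau$ in increasing order of labels. A path is \emph{decreasing} if the labels decrease along it. Let $U(x)$ be the set of nodes reachable from $x$ by decreasing paths, including $x$.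

\begin{lemma}\label{lem:local}
Suppose that $U(x)$ is finite for every node $x$. Then \eqref{eq:rule} has exactly one solution $C(H)$, and $x\in C(H)$ if and only if $x\in C(H[U(x)])$.
\end{lemma}

\begin{proof}
If $y$ is a neighbor of $x$ with smaller label, then $U(y)\subseteq U(x)\setminus\{x\}$. So \eqref{eq:rule} defines membership in $C$ by recursion on $|U(x)|$, which gives existence and uniqueness. For $z\in U(x)$, every neighbor of $z$ with smaller label lies in $U(x)$, so $C(H)\cap U(x)$ satisfies \eqref{eq:rule} in $H[U(x)]$ and equals $C(H[U(x)])$ by uniqueness.
\end{proof}

Let $D\ge3$ and let $T$ be the infinite $D$-regular tree with root $o$. In the \emph{tree model} the root is retained, every other node is retained with probability $\frac13$, the labels are uniform in $[0,1]$, and all these choices are independent. At most $D^j$ paths with $j$ edges start at a given node, and each is decreasing with probability $\frac1{(j+1)!}$. So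
\begin{equation}\label{eq:xi}
\Pr(\text{a decreasing path with $j$ edges starts at a given node})\le\xi_j:=\frac{D^j}{(j+1)!},
\end{equation}
and $\xi_j\to0$. Hence almost surely, for each of the countably many nodes $x$ the decreasing paths from $x$ have bounded length; since degrees are finite, $U(x)$ is finite. Lemma~\ref{lem:local} then applies to $T$ and to all its subtrees.

\begin{lemma}\label{lem:tree}
In the tree model, $\Pr(o\in C(T))=\frac32\big(1-q(\tau)^2\big)$, where $q(t)=\big(1+\frac{D-2}3t\big)^{-1/(D-2)}$.
\end{lemma}

\begin{proof}
For a node $y\ne o$ let $T_y$ be the subtree formed by $y$ and its descendants; all these subtrees are isomorphic, with $D-1$ children at every node. For $t\le\tau$ let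
\[
\alpha(t)=\Pr\big(\lambda(y)\le t\text{ and }y\in C(T_y)\ \big|\ y\text{ retained}\big).
\]
Let $y$ be a child of $x$ with $\lambda(y)<\lambda(x)$, and let $T'$ be $T$ or, if $x\neq o$, the tree $T_x$. A decreasing path from $y$ cannot pass through $x$, so $U(y)$ is the same set in $T'$ and in $T_y$. By Lemma~\ref{lem:local}, $y\in C(T')$ if and only if $y\in C(T_y)$. Now condition on $\lambda(x)=s\le\tau$. The events ``$\lambda(y)<s$ and $y\in C(T_y)$'' for the children $y$ of $x$ depend on disjoint subtrees, so they are independent, each of probability $\alpha(s)/3$. A retained node $x\ne o$ of label $s$ is in $C(T_x)$ exactly if none of its $D-1$ events occurs, and $o$ is in $C(T)$ exactly if none of its $D$ events occurs. Therefore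
\[
\alpha(t)=\int_0^t\Big(1-\frac{\alpha(s)}3\Big)^{D-1}ds,\qquad\Pr(o\in C(T))=\int_0^\tau\Big(1-\frac{\alpha(s)}3\Big)^{D}ds .
\]
The first equation shows that $\alpha$ is continuous, and then that it is continuously differentiable. The function $Q=1-\alpha/3\ge\frac23$ satisfies $Q(0)=1$ and $Q'=-\frac13Q^{D-1}$, so $(Q^{-(D-2)})'=\frac{D-2}3$ and $Q=q$. Finally $q^D=-3qq'=-\frac32(q^2)'$, so $\int_0^\tau q^D\,ds=\frac32(1-q(\tau)^2)$.
\end{proof}

An edge of $N_2$ is allowed with probability $\frac13$, so the density is $c=\frac12(1-q(\tau)^2)$, and $c=\frac1{\Delta+1}$ means $q(\tau)^2=\frac{\Delta-1}{\Delta+1}$. With $D-2=2(\Delta-3)$ this reads $1+\frac{2(\Delta-3)}3\tau=\big(\frac{\Delta+1}{\Delta-1}\big)^{\Delta-3}$. So we set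
\begin{equation}\label{eq:tau}
\tau=\frac3{2(\Delta-3)}\left[\Big(\frac{\Delta+1}{\Delta-1}\Big)^{\Delta-3}-1\right],
\qquad\text{which gives}\quad \Pr(o\in C(T))=\frac3{\Delta+1}
\end{equation}
as soon as $\tau\le1$. For $\Delta=5$ we have $D=6$ and $q(t)^{-4}=1+\frac43t$; the requirement $q(\tau)^2=\frac23$ becomes $1+\frac43\tau=\frac94$, so $\tau=\frac{15}{16}$, and indeed $c=\frac12(1-\frac23)=\frac16$. The margin is small, but it is positive for all $\Delta\ge5$.

\begin{lemma}\label{lem:tau}
For every integer $\Delta\ge5$, the number $\tau$ in \eqref{eq:tau} satisfies $0<\tau<1$.
\end{lemma}

\begin{proof}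
The bracket in \eqref{eq:tau} is positive. With $n=\Delta-3\ge2$, the inequality $\tau<1$ says $h(n)>0$ for $h(x)=\ln(1+\frac{2x}3)-x\ln\frac{x+4}{x+2}$. We have $h(2)=\ln\frac73-\ln\frac94>0$. The convex function $1/t$ lies below its chord on $[x+2,x+4]$, so $\ln\frac{x+4}{x+2}\le\frac1{x+2}+\frac1{x+4}=\frac{2x+6}{(x+2)(x+4)}$. Hence
\[
h'(x)=\frac2{2x+3}-\ln\frac{x+4}{x+2}+\frac{2x}{(x+2)(x+4)}\ge\frac2{2x+3}-\frac6{(x+2)(x+4)},
\]
which is positive for $x\ge2$ because $(x+2)(x+4)-3(2x+3)=x^2-1>0$.
\end{proof}

\begin{remark}
This is where $\Delta\ge5$ is needed, and the strict inequality matters: an edge with label above $\tau$ stays out of $C$ whatever happens around it, and in Section~\ref{sec:force} this yields the constant $\kappa$, which contains a power of $1-\tau$. For $\Delta=4$ formula \eqref{eq:tau} gives $\tau=\frac32(\frac53-1)=1$. For $\Delta=3$ we have $D=2$, the equation $Q'=-\frac13Q$ gives $Q(1)^2=e^{-2/3}>\frac12$, and the process ends below the density $\frac14$.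
\end{remark}

\section{The frame}\label{sec:frame}

The idealized picture has two defects. We are not given perfect matchings, and the components of $N_1\cup N_2$ may be long. A long component can return to the neighborhood of an edge many times, which makes the choices modulo $3$ of nearby edges dependent, and on a cyclic component a residue class modulo $3$ need not be consistent. We therefore use almost perfect matchings, and we cut the components into short paths.

\subsection{Constants}

Fix $\Delta\ge5$. Let $D=2(\Delta-2)$, let $\tau\in(0,1)$ be given by \eqref{eq:tau}, and put
\[
\kappa_0=\Big(\frac\tau3\Big)^2(1-\tau)^{6\Delta},\qquad\kappa=\frac{\kappa_0}{2\Delta^2},\qquad m=2\Delta^6,\qquad\delta=\frac\kappa{2m}.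
\]
These numbers are positive and depend only on $\Delta$, and $\delta\le\frac1{2\Delta}$. Choose an integer $k\ge1$, then an integer $L\ge2$, then an integer $g$, such that with $\xi_k$ from \eqref{eq:xi}
\begin{equation}\label{eq:const}
2\xi_k+2\Delta^{4k+1}\Big(\frac1L+\frac6g\Big)+\frac3g\le\delta\qquad\text{and}\qquad g>4kL+10 .
\end{equation}
Here $k$ is the depth to which we compare with the tree model, and $L$ bounds the length of the short paths. For the rest of the paper $G$ is a $\Delta$-regular graph of girth at least $g$.

\subsection{Two almost perfect matchings}

Edmonds' matching polytope theorem states that a vector $x\in[0,\infty)^{E(G')}$ is a convex combination of indicator vectors of matchings of a graph $G'$ if and only if $\sum_{e\in E(v)}x_e\le1$ for every vertex $v$, and $\sum_{e\in E(G'[X])}x_e\le\frac{|X|-1}2$ for every vertex set $X$ of odd size at least $3$. The coefficients of such a convex combination are the distribution of a random matching with marginals $x$.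

\begin{lemma}\label{lem:edmonds}
Let $G'$ have girth at least $g$ and maximum degree at most $d$, where $d\ge2$. There is a random matching $N$ of $G'$ with $\Pr(e\in N)=(1-\frac1g)/d$ for every $e\in E(G')$.
\end{lemma}

\begin{proof}
Let $x\equiv(1-\frac1g)/d$. The vertex constraints hold since degrees are at most $d$. If $|X|<g$, then $G'[X]$ is a forest, and the sum is at most $(|X|-1)/d\le\frac{|X|-1}2$. If $|X|\ge g$, then $G'[X]$ has at most $d|X|/2$ edges, and the sum is at most $(1-\frac1g)\frac{|X|}2\le\frac{|X|-1}2$.
\end{proof}

Let $N_1$ be the random matching of $G$ given by Lemma~\ref{lem:edmonds} with $d=\Delta$. To apply the lemma again with $d=\Delta-1$, every vertex must lose an edge. So for each vertex $v$ not covered by $N_1$ pick an edge $e_v\in E(v)$ by a fixed rule, and let $G_1$ be obtained from $G$ by deleting $N_1$ and all edges $e_v$. Given $N_1$, let $N_2$ be the random matching of $G_1$ given by Lemma~\ref{lem:edmonds} with $d=\Delta-1$. Then $N_1\cap N_2=\emptyset$.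

\begin{lemma}\label{lem:N12}
For every edge $e$ and $i=1,2$ we have $|\Pr(e\in N_i)-\frac1\Delta|\le\frac1g$. Every vertex is uncovered by $N_1$ with probability $\frac1g$ and uncovered by $N_2$ with probability at most $\frac3g$.
\end{lemma}

\begin{proof}
We have $\Pr(e\in N_1)=(1-\frac1g)/\Delta$, and summing over the $\Delta$ edges at $v$ shows that $v$ is covered by $N_1$ with probability $1-\frac1g$. An edge $e=xy$ is missing from $G_1$ if $e\in N_1$, and otherwise only if $x$ or $y$ is uncovered by $N_1$. So $\Pr(e\notin E(G_1))$ lies between $\frac1\Delta-\frac1{g\Delta}$ and $\frac1\Delta-\frac1{g\Delta}+\frac2g$, that is, $\Pr(e\in E(G_1))=\frac{\Delta-1}\Delta+\theta$ with $|\theta|\le\frac2g$. Then $\Pr(e\in N_2)=(1-\frac1g)(\frac1\Delta+\frac\theta{\Delta-1})$ differs from $\frac1\Delta$ by at most $\frac1{g\Delta}+\frac2{g(\Delta-1)}\le\frac1g$. Finally, $v$ loses its $N_1$-edge or $e_v$, and at most one further edge for each neighbor uncovered by $N_1$, so $\mathbb E\deg_{G_1}v\ge\Delta-1-\frac\Delta g$. Thus $v$ is covered by $N_2$ with probability at least $(1-\frac1g)(1-\frac\Delta{(\Delta-1)g})\ge1-\frac3g$.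
\end{proof}

\subsection{Pieces}

The components of $(V(G),N_1\cup N_2)$ are paths, possibly single vertices, and cycles, on which edges of $N_1$ and $N_2$ alternate. Treat the components independently. Let $f_1,\dots,f_r$ be the $N_2$-edges of a component in order: along a path from a fixed end, and along a cycle in a fixed direction from a uniformly random starting edge. Choose $\omega\in\{1,\dots,L\}$ uniformly and independently of the start, and \emph{break} all $f_i$ with $i\equiv\omega\pmod L$; on a cycle, break $f_r$ as well. Let $B\subseteq N_2$ be the set of broken edges and $F=(N_1\cup N_2)\setminus B$. The components of $(V(G),F)$ are the \emph{pieces}, and the triple $\mathcal F=(N_1,N_2,B)$ is the \emph{frame}. Let $G^*$ be the multigraph obtained from $G$ by contracting the edges of $F$: its nodes are the pieces and its edges are those of $E(G)\setminus F$.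

A vertex is \emph{bad} if it is uncovered by $N_1$, uncovered by $N_2$, or an end of a broken edge, and \emph{good} otherwise. A good vertex has one $N_1$-edge and one $N_2$-edge, both in $F$, and its other $\Delta-2$ edges are edges of $G^*$. An edge is \emph{clean} if all vertices within distance $4k+1$ of it are good. These notions are determined by the frame.

\begin{lemma}\label{lem:frame}
\begin{itemize}
\item[(i)] Every piece is a path with at most $2L-1$ edges.
\item[(ii)] The multigraph $G^*$ has girth greater than $2k$; in particular it has no loops and no parallel edges.
\item[(iii)] Every edge fails to be clean with probability at most $\eta:=2\Delta^{4k+1}(\frac1L+\frac6g)$.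
\end{itemize}
\end{lemma}

\begin{proof}
(i) Every cyclic component loses $f_r$, so pieces are paths, and the $N_2$-edges of a piece have consecutive indices, none congruent to $\omega$. So a piece has at most $L-1$ edges of $N_2$ and, by alternation, at most $L$ edges of $N_1$.

(ii) Take a cycle of length $\ell\ge1$ in $G^*$, where $\ell=1$ is a loop and $\ell=2$ a pair of parallel edges. Completing it by a subpath inside each of the $\ell$ pieces that it visits gives a cycle of the simple graph $G$ of length at most $\ell+\ell(2L-1)=2L\ell$. Since $g>4kL$, we get $\ell>2k\ge2$.

(iii) Given $N_1,N_2$, a fixed $N_2$-edge has index congruent to $\omega$ with probability $\frac1L$. On a cycle, which has length $2r\ge g$, it is the last edge with probability $\frac1r\le\frac2g$. A vertex has at most one $N_2$-edge, so by Lemma~\ref{lem:N12} it is bad with probability at most $\frac1g+\frac3g+\frac1L+\frac2g=\frac1L+\frac6g$. Now apply (F1) and a union bound.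
\end{proof}

\subsection{Eligible edges and the conflict graph}

For a vertex $v$ covered by $N_1$, let $\bar v$ be its partner in $N_1$, and let $f(v)$ be the $N_2$-edge at $\bar v$ if there is one. An edge $f=v_1v_2\in N_2\setminus B$ is \emph{eligible} if both its ends are covered by $N_1$. Then $P_f=\bar v_1v_1v_2\bar v_2$ is a path inside the piece containing $f$, and $\bar v_1,\bar v_2$ are the \emph{outer vertices} of $f$. They are not adjacent, since $G$ has no $4$-cycle. Two observations follow from the definitions.
\begin{itemize}
\item[(E1)] If $v$ is an outer vertex of an eligible edge, that edge is $f(v)$. So $v$ is an outer vertex of at most one eligible edge.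
\item[(E2)] If all vertices within distance $2$ of $v$ are good, then $f(v)$ exists, is eligible, lies in the piece of $v$, and has $v$ as an outer vertex. Indeed, $v$ is covered by $N_1$, the vertex $\bar v$ has an unbroken $N_2$-edge, and the other end of that edge is covered by $N_1$.
\end{itemize}
The \emph{conflict graph} $H$ has the eligible edges as nodes, and $f,f'$ are adjacent in $H$ if they lie in different pieces and an edge of $G$ joins an outer vertex of $f$ to an outer vertex of $f'$. An outer vertex $v$ lies in the same piece as $\bar v$ and has $\Delta-1$ other neighbors, so by (E1) the graph $H$ has maximum degree at most $2(\Delta-1)$. Far from bad vertices, $H$ is the tree that Section~\ref{sec:greedy} anticipated.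

\begin{lemma}\label{lem:ball}
Let $f\in N_2$ be such that all vertices within distance $4k$ of $f$ are good. Then $f$ is eligible. The nodes of $H$ within distance $k$ of $f$ lie in distinct pieces, and together with those edges of $H$ that have an end within distance $k-1$ of $f$ they form a tree rooted at $f$, isomorphic to the part $T_k$ of depth at most $k$ of the $D$-regular tree $T$.
\end{lemma}

\begin{proof}
The ends of $f$ are good, so $f$ is eligible. Let $f=f^0,f^1,\dots,f^j$ be a walk in $H$. The outer vertices of $f^0$ are within distance $1$ of $f$. From an outer vertex of $f^i$ we reach an outer vertex of $f^{i+1}$ in one step and the other one in three more steps along $P_{f^{i+1}}$. So the outer vertices of $f^j$ are within distance $4j+1$ of $f$.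

\emph{Neighbors.} Let $j\le k-1$. An outer vertex $v$ of $f^j$ is within distance $4k-3$ of $f$, hence good, and has $\Delta-2$ edges in $G^*$. Each of them leads to a vertex $z$ in another piece, as $G^*$ has no loops. All vertices within distance $2$ of $z$ are within distance $4k$ of $f$, so by (E2) $f(z)$ is eligible and adjacent to $f^j$ in $H$. Conversely, every neighbor of $f^j$ arises in this way by (E1), since an edge of $G$ between different pieces is an edge of $G^*$. The two outer vertices of $f^j$ are nonadjacent, so they give $D$ different edges of $G^*$ at one node, and these lead to $D$ different pieces because there are no parallel edges. Thus $f^j$ has exactly $D$ neighbors, they lie in distinct pieces, and each is reached through a unique edge of $G^*$.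

\emph{Walks.} Consider non-backtracking walks in $H$ of length at most $k$ starting at $f$. Each induces a walk of the same length in $G^*$, through the pieces of $f^0,f^1,\dots$, and the induced walk is non-backtracking. For if the steps $f^{i-1}\to f^i$ and $f^i\to f^{i+1}$ used the same edge of $G$, its end outside the piece of $f^i$ would be an outer vertex of both $f^{i-1}$ and $f^{i+1}$, and (E1) would give $f^{i-1}=f^{i+1}$. Distinct walks in $H$ induce distinct walks in $G^*$: either the lengths differ, or at the first step where the walks differ they enter distinct neighbors of one node $f^j$, which lie in distinct pieces. Two distinct non-backtracking walks of length at most $k$ from one node of $G^*$ have distinct ends, because their union has at most $2k$ edges and is a forest by Lemma~\ref{lem:frame}(ii), so (F2) applies.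

Hence distinct non-backtracking walks of length at most $k$ from $f$ end in distinct pieces. Every node within distance $k$ of $f$ is the end of such a walk, namely a shortest path, and so of exactly one. For a node at distance $j\le k-1$, its $D$ neighbors are its predecessor on this walk (if $j\ge1$) and the ends of the extensions of the walk by one step. This is the description of $T_k$.
\end{proof}

\section{The random maximal matching and its marginals}\label{sec:matching}

Number the $N_2$-edges of each piece consecutively along the piece; this number is the \emph{index} of the edge. Given the frame, choose independently a uniform \emph{phase} $\varphi_Q\in\{0,1,2\}$ for each piece $Q$ and a uniform label $\lambda(f)\in[0,1]$ for each $f\in N_2$; the labels are distinct almost surely. An eligible edge of index $i$ in a piece $Q$ is a \emph{candidate} if $i\equiv\varphi_Q\pmod3$. Let $C=C(H)$ be the set given by the greedy rule \eqref{eq:rule} in the conflict graph, with the candidates as retained nodes. Let $V(C)$ be the set of ends of the edges of $C$ and put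
\[
M'=C\cup\{e\in N_1:\ e\cap V(C)=\emptyset\};
\]
see Figure~\ref{fig:piece}. Since $C\subseteq N_2$, this is a matching. Let $M\supseteq M'$ be the maximal matching obtained by adding edges greedily in a fixed order.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\foreach \x in {0,2,4,6,8} \draw[very thick] (\x,1.3)--(\x+1,1.3);
\foreach \x/\n in {1/1,3/2,5/3,7/4} {\draw[dashed] (\x,1.3)--(\x+1,1.3); \node[above] at (\x+0.5,1.3) {$f_{\n}$};}
\foreach \x in {0,...,9} \fill (\x,1.3) circle (2pt);
\draw[gray] (0,0)--(9,0);
\foreach \x in {1,4,7} \draw[very thick] (\x,0)--(\x+1,0);
\foreach \x in {1,2,4,5,7,8} \fill (\x,0) circle (2pt);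
\foreach \x in {0,3,6,9} \draw[fill=white] (\x,0) circle (2.5pt);
\end{tikzpicture}
\caption{Top: a piece, with edges of $N_1$ solid and edges $f_1,\dots,f_4$ of $N_2$ dashed. For phase $1$ the candidates are $f_1$ and $f_4$. Bottom: if both are selected into $C$, the matching $M'$ (thick) contains $f_1$, $f_4$ and the only $N_1$-edge meeting neither; the four outer vertices (white) are uncovered and pairwise nonadjacent.}\label{fig:piece}
\end{figure}

\begin{lemma}\label{lem:Mprime}
The vertices not covered by $M'$ are exactly the outer vertices of edges of $C$ and the vertices not covered by $N_1$. Every edge of $M\setminus M'$ has an end not covered by $N_1$.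
\end{lemma}

\begin{proof}
Let $f\ne f'$ be candidates. The paths $P_f$ and $P_{f'}$ are disjoint: the vertex set of $P_f$ is the union of the two $N_1$-edges meeting $f$, so a common vertex would give an $N_1$-edge meeting both $f$ and $f'$, and then $f,f'$ would lie in one piece with indices differing by $1$. Consequently $M'$ arises from $N_1$ by replacing, on each of the disjoint paths $P_f$ with $f\in C$, the two $N_1$-edges by $f$. This proves the first statement.

An edge of $M\setminus M'$ joins two vertices not covered by $M'$, so it remains to show that the outer vertices of edges of $C$ form an independent set. The two outer vertices of one edge are nonadjacent. If $f,f'\in C$ lie in different pieces, adjacent outer vertices would make $f,f'$ adjacent in $H$, but $C$ is independent in $H$. Let $f\ne f'$ in $C$ lie in the same piece, and suppose that an edge $vz$ joins an outer vertex $v$ of $f$ to an outer vertex $z$ of $f'$. If $vz\in N_1$, then $z=\bar v$ lies on $P_f$ and on $P_{f'}$. If $vz\in N_2\setminus B$, then $f,vz,f'$ are consecutive $N_2$-edges of the piece, so the indices of $f$ and $f'$ differ by $2$. If $vz\notin F$, it is a loop of $G^*$. All three cases are impossible.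
\end{proof}

\begin{lemma}\label{lem:density}
Let $f\in N_2$ be such that all vertices within distance $4k$ of $f$ are good. Then $\big|\Pr(f\in C\mid\mathcal F)-\frac1{\Delta+1}\big|\le\xi_k$.
\end{lemma}

\begin{proof}
Fix the frame and identify the ball of radius $k$ around $f$ in $H$ with the node set of $T_k$ as in Lemma~\ref{lem:ball}, with $f$ as the root $o$. The edge $f$ is a candidate with probability $\frac13$; condition on this event, which depends only on the phase of the piece of $f$. The other nodes of the ball lie in distinct pieces, different from that of $f$, so they are candidates independently with probability $\frac13$, and the labels are independent and uniform. This is the distribution of the tree model on $T_k$, so we can couple the two models in such a way that labels and retained nodes agree on $T_k$.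

Paths with at most $k$ edges starting at the root are the same in $H$ and in $T$, since each of their edges has an end within distance $k-1$ of the root. Suppose that no decreasing path with $k$ edges starts at the root. Then in both graphs all decreasing paths from the root have at most $k-1$ edges, so the set $U$ of nodes reachable from the root is the same and consists of nodes of depth at most $k-1$, where $H$ and $T$ induce the same subgraph. By Lemma~\ref{lem:local}, $f\in C(H)$ if and only if $o\in C(T)$. By \eqref{eq:xi} and \eqref{eq:tau}, the conditional probability of $f\in C$ is within $\xi_k$ of $\frac3{\Delta+1}$. Multiplying by $\frac13$ proves the lemma.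
\end{proof}

\begin{proposition}\label{prop:marginals}
For every edge $e$ of $G$ we have $\big|\Pr(e\in M)-\frac1{\Delta+1}\big|\le\delta$.
\end{proposition}

\begin{proof}
Let $\phi_e$ be $\frac1{\Delta+1}$ if $e\in N_2$, $\frac{\Delta-1}{\Delta+1}$ if $e\in N_1$, and $0$ otherwise. We claim that $|\Pr(e\in M'\mid\mathcal F)-\phi_e|\le2\xi_k$ whenever $e$ is clean. If $e\in N_2$, then $e\in M'$ if and only if $e\in C$, and Lemma~\ref{lem:density} applies. If $e=xy\in N_1$, let $f_x,f_y$ be the $N_2$-edges at the good vertices $x,y$. They are consecutive in one piece, so they are never both candidates, and $\Pr(e\in M'\mid\mathcal F)=1-\Pr(f_x\in C\mid\mathcal F)-\Pr(f_y\in C\mid\mathcal F)$. Vertices within distance $4k$ of $f_x$ or $f_y$ are within distance $4k+1$ of $e$, so Lemma~\ref{lem:density} applies to both. If $e\notin N_1\cup N_2$, then $e\notin M'$.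

With Lemma~\ref{lem:frame}(iii) this gives $|\Pr(e\in M')-\mathbb E\,\phi_e|\le2\xi_k+\eta$. Since $\frac1\Delta\big(\frac1{\Delta+1}+\frac{\Delta-1}{\Delta+1}\big)=\frac1{\Delta+1}$, Lemma~\ref{lem:N12} gives $|\mathbb E\,\phi_e-\frac1{\Delta+1}|\le\frac1g\cdot\frac\Delta{\Delta+1}\le\frac1g$. By Lemmas~\ref{lem:Mprime} and~\ref{lem:N12}, $\Pr(e\in M\setminus M')\le\frac2g$. The total error is at most $2\xi_k+\eta+\frac3g\le\delta$ by \eqref{eq:const}.
\end{proof}

\section{Forcing the switches}\label{sec:force}

It remains to bound the probabilities of the switch events from below by a constant that does not depend on $k$, $L$ or $g$. The greedy process allows this because the fate of a few edges can be forced by a bounded number of labels: a label above $\tau$ keeps an edge out of $C$, and a candidate with label at most $\tau$ enters $C$ if all its neighbors in $H$ are kept out.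

\begin{lemma}\label{lem:force}
Fix the frame. Let $A$ be a set of at most two eligible edges and $R$ a set of at most $2\Delta+2$ edges of $N_2$ with $A\cap R=\emptyset$. If $A$ has two members, suppose that they are nonadjacent in $H$ and that, if they lie in the same piece, their indices are congruent modulo $3$. Then
\[
\Pr(A\subseteq C\text{ and }R\cap C=\emptyset\mid\mathcal F)\ge\kappa_0 .
\]
\end{lemma}

\begin{proof}
The phases make all members of $A$ candidates with probability at least $3^{-|A|}$. Let $R'$ consist of $R$ and all neighbors in $H$ of members of $A$. Then $A\cap R'=\emptyset$ and $|R'|\le2\Delta+2+4(\Delta-1)\le6\Delta$. Independently of the phases, with probability $\tau^{|A|}(1-\tau)^{|R'|}$ all labels in $A$ are at most $\tau$ and all labels in $R'$ exceed $\tau$. If both events occur, \eqref{eq:rule} gives $R'\cap C=\emptyset$ and then $A\subseteq C$. The probability is at least $(\tau/3)^{|A|}(1-\tau)^{6\Delta}\ge\kappa_0$.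
\end{proof}

Each switch event requires some edge $e$ of its path to be in $M$, and we obtain it as an edge of $N_1$. Let $\mathcal G(e)$ be the event, determined by the frame, that $e\in N_1$ and $e$ is clean. By Lemmas~\ref{lem:N12} and~\ref{lem:frame}(iii), \eqref{eq:const} and $\delta\le\frac1{2\Delta}$,
\begin{equation}\label{eq:good}
\Pr(\mathcal G(e))\ge\frac1\Delta-\frac1g-\eta\ge\frac1\Delta-\delta\ge\frac1{2\Delta}.
\end{equation}
Near a clean edge, $M$ can be read off from $C$.

\begin{lemma}\label{lem:read}
Let $e$ be clean and let $x$ be a vertex within distance $3$ of $e$. Then $f(x)$ exists and is eligible, and $x\in S(M)$ if and only if $f(x)\in C$. Moreover, every $N_1$-edge that meets no edge of $C$ belongs to $M$.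
\end{lemma}

\begin{proof}
All vertices within distance $5\le4k+1$ of $e$ are good, so (E2) applies to $x$. If $x\in S(M)$, then $x$ is uncovered by $M'$ but covered by $N_1$, so by Lemma~\ref{lem:Mprime} it is an outer vertex of an edge of $C$, which is $f(x)$ by (E1). Conversely, if $f(x)\in C$, then its outer vertex $x$ is uncovered by $M'$, and no edge of $M\setminus M'$ contains $x$, because $x$ and its neighbors are covered by $N_1$. The last statement holds by the definition of $M'\subseteq M$.
\end{proof}

\begin{proposition}\label{prop:switchable}
The random maximal matching $M$ satisfies conditions (a), (b), (c) of Proposition~\ref{prop:correct} with $\kappa=\kappa_0/(2\Delta^2)$.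
\end{proposition}

\begin{proof}
In each case we fix a frame in $\mathcal G(e)$ for a suitable edge $e$ and find sets $A,R$, determined by the frame and satisfying the hypotheses of Lemma~\ref{lem:force}, such that $A\subseteq C$ and $R\cap C=\emptyset$ imply the desired event. By \eqref{eq:good} that event then has probability at least $\kappa_0/(2\Delta)$. All vertices to which we apply Lemma~\ref{lem:read} are within distance $3$ of $e$.

(a) Let $v_0v_1v_2v_3$ be a path and $e=v_1v_2$, so that $\bar v_1=v_2$ and $\bar v_2=v_1$. Let $A=\{f(v_0),f(v_3)\}$ and let $R$ consist of the $N_2$-edges at $v_1$ and $v_2$. Write $f(v_0)=\bar v_0x_0$ and $f(v_3)=\bar v_3x_3$, and consider the walk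
\[
\bar x_0,\ x_0,\ \bar v_0,\ v_0,\ v_1,\ v_2,\ v_3,\ \bar v_3,\ x_3,\ \bar x_3 .
\]
Its first three edges lie in $N_1,N_2,N_1$, and so do its last three; since $N_1\cap N_2=\emptyset$, there is no backtracking within these segments. Also $\bar v_0\ne v_1$, since $\bar v_1=v_2\ne v_0$, and $\bar v_3\ne v_2$, since $\bar v_2=v_1\ne v_3$. So the walk is non-backtracking. It has $9$ edges and $g>10$, so it is an induced path by (F2). Hence $f(v_0)\ne f(v_3)$; neither edge contains $v_1$ or $v_2$, so $A\cap R=\emptyset$; and the outer vertices $\bar x_0,v_0$ of $f(v_0)$ are not adjacent to the outer vertices $v_3,\bar x_3$ of $f(v_3)$, so the two edges are nonadjacent in $H$. Suppose that they lie in one piece $Q$. Then $Q$ contains a path from $v_0$ to $v_3$ with at most $2L-1$ edges. Its union with $v_0v_1v_2v_3$ has at most $2L+2<g$ edges and is a forest, so the two paths coincide. As $v_1v_2\in N_1$, the edges $f(v_0),v_0v_1,v_2v_3,f(v_3)$ are consecutive $N_2$-edges of $Q$, as in Figure~\ref{fig:piece}, and the indices of $f(v_0)$ and $f(v_3)$ differ by $3$. So Lemma~\ref{lem:force} applies. If $A\subseteq C$ and $R\cap C=\emptyset$, Lemma~\ref{lem:read} gives $v_0,v_3\in S(M)$ and $v_1v_2\in M$, which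 is $\mathsf{Up}(v_0v_1v_2v_3)$.

(b) Let $abc$ be a path and $e=bc$, so that $\bar b=c$ and $\bar c=b$. Let $A=\{f(a)\}$, and let $R$ consist of the $N_2$-edges at $b$ and $c$ and of all $f(z)$ with $z\in N(c)\setminus\{b\}$; then $|R|\le\Delta+1$. Write $f(a)=\bar ax$, and for $z\in N(c)\setminus\{b\}$ write $f(z)=\bar zy$. The walk
\[
x,\ \bar a,\ a,\ b,\ c,\ z,\ \bar z,\ y
\]
is non-backtracking: $x\ne a$ and $y\ne z$ since $N_1\cap N_2=\emptyset$; $\bar a\ne b$ since $\bar b=c\ne a$; $\bar z\ne c$ since $\bar c=b\ne z$; and $a\ne c$, $z\ne b$. It has $7<g$ edges, so it is a path. Thus $f(a)\ne f(z)$ and $f(a)$ contains neither $b$ nor $c$, that is, $A\cap R=\emptyset$. If $A\subseteq C$ and $R\cap C=\emptyset$, Lemma~\ref{lem:read} gives $a\in S(M)$, $bc\in M$, and $z\notin S(M)$ for all $z\in N(c)\setminus\{b\}$; the vertex $b$ is covered by $bc$. This is $\mathsf{Slide}(abc)$.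

(c) Here two prescribed edges would have to lie in $M$, and we have no lower bound on the probability that $N_1$ contains two given edges. So we let the frame choose the second edge and use the pigeonhole principle. Let $e=v_2v_3$ and fix $v_1\in N(v_2)\setminus\{v_3\}$. On $\mathcal G(e)$ the vertex $v_1$ is good, and $u=\bar v_1$ differs from $v_2$ and $v_3$, which are partners of each other in $N_1$. So $uv_1v_2v_3$ is a path whose first and last edges are in $N_1$. Let $A=\emptyset$, and let $R$ consist of the $N_2$-edges at $u,v_1,v_2,v_3$ and of all $f(z)$ with $z\in(N(u)\cup N(v_3))\setminus\{v_1,v_2\}$; then $|R|\le4+2(\Delta-1)=2\Delta+2$. If $R\cap C=\emptyset$, Lemma~\ref{lem:read} shows that $uv_1,v_2v_3\in M$ and that every such $z$ is covered by $M$, while $v_1,v_2$ are covered by the two edges just named. So with probability at least $\kappa_0/(2\Delta)$ the event $\mathsf{Down}(uv_1v_2v_3)$ holds for some $u\in N(v_1)\setminus\{v_2,v_3\}$. There are at most $\Delta-1$ such vertices, so one of them, $v_0$, satisfies $\Pr(\mathsf{Down}(v_0v_1v_2v_3))\ge\kappa_0/(2\Delta^2)$.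
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:match}]
Take $g$ and $\delta$ as in Section~\ref{sec:frame}, and let $G$ and $p$ be as in the theorem. For the matching $M$ of Section~\ref{sec:matching}, Proposition~\ref{prop:marginals} gives $|p(e)-\Pr(e\in M)|\le2\delta=\kappa/m$ for every edge $e$. By Proposition~\ref{prop:switchable}, Proposition~\ref{prop:correct} applies and yields a random maximal matching with marginals exactly $p$.
\end{proof}

By Section~\ref{sec:reduction}, this also completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:weighted}.

\begin{thebibliography}{1}

\bibitem{KKS}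
Frantisek Kardos, Daniel Kral, Jean-Sebastien Sereni,
\emph{The last fraction of a fractional conjecture},
arXiv:0912.0683 (2009).

\end{thebibliography}
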